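# A rank three matrix whose sign-coherence is lost under mutation

## 1. Mutation, $c$-vectors, and a two-by-two computation

We begin with two-by-two matrices. There the statement discussed in these notes is true and has a short proof. After that we ask what changes for three-by-three matrices, and it turns out that the statement becomes false.

Write $[s]_+=\max(s,0)$ for real $s$, and apply $[\cdot]_+$, $\ge$ and $\le$ to vectors entry by entry. The vectors $\mathbf e_1,\dots,\mathbf e_n$ are the standard basis of $\mathbb R^n$.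

**Definition 1 (skew-symmetrizable).** A real $n\times n$ matrix $B=(b_{ij})$ is skew-symmetrizable if there is a diagonal matrix $D=\mathrm{diag}(d_1,\dots,d_n)$, all $d_i>0$, with $DB$ skew-symmetric. Then $D$ is a skew-symmetrizer of $B$.

For example $B=\begin{pmatrix}0&2\\-1&0\end{pmatrix}$ has skew-symmetrizer $D=\mathrm{diag}(1,2)$, since $DB=\begin{pmatrix}0&2\\-2&0\end{pmatrix}$.

**Definition 2 (mutation).** The mutation at $k$ of a real matrix $A=(a_{ij})$ with respect to $B$ is the matrix $A'=(a'_{ij})$ with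
$$a'_{ik}=-a_{ik},\qquad a'_{ij}=a_{ij}+[a_{ik}]_+[b_{kj}]_+-[-a_{ik}]_+[-b_{kj}]_+\quad(j\ne k). \tag{1}$$
The mutation $\mu_k(B)=(b'_{ij})$ of $B$ itself is
$$b'_{ij}=-b_{ij}\ \text{ if } i=k\text{ or }j=k,\qquad b'_{ij}=b_{ij}+[b_{ik}]_+[b_{kj}]_+-[-b_{ik}]_+[-b_{kj}]_+\ \text{ otherwise.} \tag{2}$$
Mutation preserves skew-symmetrizability, with the same $D$. Two matrices are mutation-equivalent if a finite sequence of mutations takes one to the other.

**Definition 3 ($C$-pattern).** Let $\mathcal T$ be the set of finite words $\mathbf w=k_1\cdots k_r$ in $\{1,\dots,n\}$ with $k_s\ne k_{s+1}$ for all $s$, including the empty word. Let $\mathbf w[k]$ be $\mathbf w$ with its last letter deleted if that letter is $k$, and $\mathbf w$ with $k$ appended otherwise. Put $B^\emptyset=B$, $C^\emptyset_B=I_n$. Whenever $\mathbf w[k]$ arises by appending $k$, put $B^{\mathbf w[k]}=\mu_k(B^{\mathbf w})$ and let $C_B^{\mathbf w[k]}$ be the mutation at $k$ of $C_B^{\mathbf w}$ with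 respect to $B^{\mathbf w}$. The family $\mathbf C(B)=\{C_B^{\mathbf w}\}_{\mathbf w\in\mathcal T}$ is the $C$-pattern of $B$, and the $i$-th column $\mathbf c^{\mathbf w}_{i;B}$ of $C^{\mathbf w}_B$ is a $c$-vector.

**Definition 4 (sign-coherence).** A vector $v$ is coherent if $v\ge0$ or $v\le0$. The pattern $\mathbf C(B)$ is sign-coherent if every $c$-vector is nonzero and coherent.

**Example 1.** Let $B=\begin{pmatrix}0&t\\-t&0\end{pmatrix}$ with $t>0$. Mutating at $1$ gives $\mathbf c_1=-\mathbf e_1$, $\mathbf c_2=\mathbf e_2+t\mathbf e_1$, and the matrix becomes $-B$. Mutating next at $2$, the $(2,1)$ entry is $t>0$, so $\mathbf c_1$ becomes $-\mathbf e_1+t(\mathbf e_2+t\mathbf e_1)=(t^2-1)\mathbf e_1+t\mathbf e_2$. If $0<t<1$ this vector has mixed sign, and $\mathbf C(B)$ is not sign-coherent. If $t=1$ the vector is $\mathbf e_2$, and so far nothing is wrong.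

Sign-coherence of $\mathbf C(B)$ is tested by starting at $B$ with the identity matrix. Does it depend only on the mutation class of $B$? The following conjecture, from Ryota Akagi and Zhichao Chen, "Sign-coherence and tropical sign pattern for rank $3$ real cluster-cyclic exchange matrices", arXiv:2509.07454 (2025), says that it does, and more.

**Conjecture.** For a given real skew-symmetrizable matrix $B$ with a skew-symmetrizer $D=\mathrm{diag}(d_1,\dots,d_n)$, suppose that $\mathbf C(B)$ is sign-coherent. Then the following hold.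

- (a) For any $B'$ mutation-equivalent to $B$, the two $C$-patterns $\mathbf C(B')$ and $\mathbf C((B')^\top)$ are sign-coherent.
- (b) For any $B'$ mutation-equivalent to $B$, if a $c$-vector $\mathbf c^{\mathbf w}_{i;B'}$ of $\mathbf C(B')$ equals $\alpha\mathbf e_j$ for some $\alpha\in\mathbb R$ and some $j$, then $\alpha=\pm\sqrt{d_id_j^{-1}}$.

## 2. The conjecture holds for $n\le2$

**Theorem 1.** For $n\le 2$ both (a) and (b) are true.

**Step 1: remove $D$.** The aim is to reduce to skew-symmetric matrices, for every $n$. For a matrix $A$ put $\hat A=D^{1/2}AD^{-1/2}$, so $\hat a_{ij}=\sqrt{d_i/d_j}\,a_{ij}$. If $DB$ is skew-symmetric, so is $\hat B=D^{-1/2}(DB)D^{-1/2}$. Each term of (1) and (2) for the entry $(i,j)$ gets multiplied by the same positive factor, because $\sqrt{d_i/d_k}\sqrt{d_k/d_j}=\sqrt{d_i/d_j}$. So the operation commutes with mutation. It fixes $I$ and rescales the entries of each column by positive numbers. Therefore $\mathbf C(B)$ is sign-coherent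 if and only if $\mathbf C(\hat B)$ is.

For transposes, $B^\top D=-DB$ gives $B^\top=-DBD^{-1}=-D^{1/2}\hat BD^{-1/2}$, so by the same argument $\mathbf C(B^\top)$ is sign-coherent if and only if $\mathbf C(-\hat B)$ is. Finally, $\mathbf c_i=\alpha\mathbf e_j$ corresponds to $\hat{\mathbf c}_i=\alpha\sqrt{d_j/d_i}\,\mathbf e_j$, so the condition $\alpha=\pm\sqrt{d_i/d_j}$ becomes $\hat\alpha=\pm1$. Thus (a) and (b) for $(B,D)$ are equivalent to (a) and (b) for $(\hat B,I)$.

**Step 2: the language of arrows.** The aim is to make mutation of skew-symmetric matrices quick to compute. A *seed* is a pair $(B,C)$ with $B$ skew-symmetric, indexed by a set of vertices, and with columns $c_v$ of $C$ indexed by the same vertices. Renaming the vertices is immaterial; the rows of $C$ always refer to $\mathbf e_1,\mathbf e_2,\dots$. We write $i\to k$ $(u)$ when $b_{ik}=u>0$. Formulas (1) and (2) say that mutation at $k$ does the following.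

- If $i\to k$ $(u)$ and $k\to j$ $(v)$, then $b_{ij}$ increases by $uv$ (and $b_{ji}$ decreases by $uv$). The arrows at $k$ are reversed.
- $c_k$ becomes $-c_k$. If $c_k\ge0$, then $c_i$ becomes $c_i+uc_k$ for each $k\to i$ $(u)$. If $c_k\le0$, then $c_i$ becomes $c_i+uc_k$ for each $i\to k$ $(u)$. Other columns do not change.

Three facts are used throughout.

*Involution.* Mutating twice at $k$ gives back the seed. In (1) the second mutation adds $[-a_{ik}]_+[-b_{kj}]_+-[a_{ik}]_+[b_{kj}]_+$, which cancels what the first one added, and (2) is the same.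

*The symmetry $\nu$.* Mutation commutes with $\nu(B,C)=(-B,-C)$, since changing all signs in the right-hand sides of (1), (2) interchanges the two product terms and changes their signs. Clearly $\nu$ preserves coherence.

*Determinant.* If $c_k$ is coherent with sign $\varepsilon$, mutation at $k$ multiplies $C$ on the right by the matrix which is the identity except in row $k$, where it has $-1$ in column $k$ and $[\varepsilon b_{kj}]_+$ in column $j\neq k$. Its determinant is $-1$. So, starting from $C=I$, as long as all columns stay coherent, $C$ stays invertible and no column is zero.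

**Step 3: part (a) for $n\le2$.** For $n=1$ the only words are $\emptyset$ and $1$, and all $c$-vectors are $\pm\mathbf e_1$, so (a) and (b) hold. For $n=2$ take $\hat B=\begin{pmatrix}0&t\\-t&0\end{pmatrix}$ with $\mathbf C(\hat B)$ sign-coherent. Since $\mu_1$ and $\mu_2$ both send $\hat B$ to $-\hat B$, the mutation-equivalent matrices and their transposes are $\pm\hat B$. And $-\hat B$ is $\hat B$ with the two indices interchanged, so its pattern is that of $\hat B$ with rows, columns and letters interchanged. It is sign-coherent, so (a) holds.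

**Step 4: part (b) for $n=2$.** The aim is to write all $c$-vectors with one scalar sequence. By the interchange of indices, $\pm\hat B$ have the same $c$-vectors up to swapping coordinates, so it suffices to treat one of them, and we may take $t\ge0$. If $t=0$, all $c$-vectors are $\pm\mathbf e_i$. Let $t>0$ and define $y_n\in\mathbb R^2$ for $n\in\mathbb Z$ by
$$y_0=\mathbf e_1,\qquad y_{-1}=-\mathbf e_2,\qquad y_{n+1}+y_{n-1}=t[y_n]_+ . \tag{3}$$
Let seed $n$ have vertices $S,T$ with $b_{ST}=t$, $c_S=y_n$, $c_T=-y_{n-1}$. Seed $0$ is $(\hat B,I)$ with $S=1$, $T=2$. Mutation of seed $n$ at $S$ gives $b_{TS}=t$, column $-y_n$ at $S$, and column $-y_{n-1}+t[y_n]_+=y_{n+1}$ at $T$. After interchanging the names $S,T$ this is seed $n+1$. The mutated vertex is the new $T$, so by involution mutation of seed $n$ at $T$ gives seed $n-1$. Hence all $c$-vectors are of the form $\pm y_n$.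

Let $u_n$ be the first entry of $y_n$; then $u_{-1}=0$, $u_0=1$. The second entries satisfy the same recursion and are $-1,0,1$ at $n=-1,0,1$. In particular they are $u_{-1},u_0$ at $n=0,1$, so the second entry of $y_n$ is $u_{n-1}$:
$$y_n=(u_n,u_{n-1}),\qquad u_{n+1}+u_{n-1}=t[u_n]_+ .$$
By sign-coherence and the determinant fact, $\det(y_n,-y_{n-1})=u_{n-1}^2-u_nu_{n-2}=\pm1$. If $u_n=0$, this says $u_{n-1}^2=1$. If $u_{n-1}=0$, the recursion gives $u_n=-u_{n-2}$, so $u_n^2=\pm1$, that is, $u_n^2=1$. In either case a $c$-vector on a coordinate axis is $\pm\mathbf e_j$. This is (b), and Theorem 1 is proved.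

**Three values of $t$ by hand.** For $t=1$ the sequence from $u_{-1}$ on is $0,1,1,0,-1$ and then repeats; the vectors $y_0,\dots,y_4$ are $(1,0),(1,1),(0,1),(-1,0),(0,-1)$, all coherent. For $t=2$ we get $u_n=n+1$ for $n\ge-1$ and, going backward from $u_{-1}=0$, the values $-1,0,1,2,\dots$; again all $y_n$ are coherent. The third value is
$$x=\frac{\sqrt5-1}2\approx .618,\qquad \varphi=1+x=\frac1x .$$
We shall use, all following from $x^2=1-x$,
$$x^2+x=1,\quad 1-x^2=x,\quad x^3=2x-1=x-x^2,\quad x\varphi=1,\quad\varphi^2=1+\varphi,\quad x^2+\varphi=2,\quad x^2+2x=\varphi, \tag{4}$$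
with $x^2\approx.382$ and $x^3\approx .236$. For $t=x$ the sequence from $u_{-1}$ on is
$$0,\ 1,\ x,\ -x,\ -x,\ x,\ 1,\ 0,\ -1,\quad\text{then again } 0,\ 1,\dots$$
It has period nine, and $y_2=(-x,x)$ is not coherent, in agreement with Example 1.

## 3. Rank three: an edge of weight $x$

In rank two the mutation class is $\{\pm B\}$, and swapping indices disposes of (a). In rank three $B'$ can be quite different from $B$. Suppose $\mathbf C(B)$ is sign-coherent and $B'=B^{\mathbf w}$. The natural attempt at (a) is to compare $C^{\mathbf v}_{B'}$ with $C^{\mathbf{wv}}_B$: the exchange matrices along the two walks are the same. By the determinant fact, $C^{\mathbf{wv}}_B$ is $C^{\mathbf w}_B$ times a product of matrices determined by the exchange matrices and by the signs $\varepsilon$ of the columns met on the way. If $\mathbf C(B')$ met the same signs, we would get $C^{\mathbf{wv}}_B=C^{\mathbf w}_BC^{\mathbf v}_{B'}$. Here the attempt stops: the signs are read off from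 $C^{\mathbf{w}}_B$ in one case and from $I$ in the other, and nothing makes them agree. In the example below they already disagree at the first step.

So let us ask what an edge of weight $x$ really requires. Take a seed with three vertices $S,T,J$, with $b_{ST}=x$, and with $c_S=-d$, $c_T=p$ where $p,d\ge0$. We mutate at $S$, then $T$, then $S$, and watch the columns at $S$ and $T$.

- At $S$: $c_S=-d\le0$ and there is no arrow $T\to S$, so the columns at $(S,T)$ become $(d,p)$, and now $T\to S$ $(x)$.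
- At $T$: $c_T=p\ge0$, so the columns become $(d+xp,-p)$, and now $S\to T$ $(x)$.
- At $S$: $c_T$ becomes $-p+x(d+xp)=xd-(1-x^2)p=-x(p-d)$.

The test is whether $p-d$ is coherent. If we start with an identity matrix, $p$ and $d$ are two distinct basis vectors and $p-d$ is mixed. But if the seed is reached from some other $B$, then $p$ and $d$ are $c$-vectors of $\mathbf C(B)$, and they may well be comparable. This is the idea: *put the edge of weight $x$ a few mutations away from $B$, so that the two columns at its ends are comparable on arrival*.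

**Theorem 2.** Let $N\ge10$ be real and put $X=N^2-x$, $Y=N(X-1)$, $Z=XY-N$,
$$B=\begin{pmatrix}0&-X&Z\\X&0&-Y\\-Z&Y&0\end{pmatrix},\qquad B'=\mu_3\mu_1\mu_2(B)=\begin{pmatrix}0&x&-N\\-x&0&N\\N&-N&0\end{pmatrix}.$$
Then $\mathbf C(B)$ is sign-coherent (and so is $\mathbf C(B^\top)$), but neither $\mathbf C(B')$ nor $\mathbf C((B')^\top)$ is sign-coherent. Hence (a) fails for $B$, and the conjecture is false.

**Theorem 3.** For every $n\ge3$ and every positive diagonal $D$ there are uncountably many $B$ with skew-symmetrizer $D$ and with $\mathbf C(B)$, $\mathbf C(B^\top)$ sign-coherent for which (a) fails.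

Nothing is claimed here about (b) taken alone for $n\ge3$.

**The patterns of $B'$ and $(B')^\top$.** This is the quick half of Theorem 2. For $B'$ we have $1\to2$ $(x)$. Mutating at $1$ gives $\mathbf c_1=-\mathbf e_1$, $\mathbf c_2=\mathbf e_2+x\mathbf e_1$, and then $2\to1$ $(x)$. Mutating at $2$ gives
$$\mathbf c_1=-\mathbf e_1+x(\mathbf e_2+x\mathbf e_1)=(x^2-1)\mathbf e_1+x\mathbf e_2=-x\mathbf e_1+x\mathbf e_2,$$
which is mixed. For $(B')^\top=-B'$ we have $2\to1$ $(x)$. The word $21$ gives first $\mathbf c_2=-\mathbf e_2$, $\mathbf c_1=\mathbf e_1+x\mathbf e_2$, and then $\mathbf c_2=-\mathbf e_2+x(\mathbf e_1+x\mathbf e_2)=x\mathbf e_1-x\mathbf e_2$, again mixed. So neither pattern is sign-coherent.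

**The walk from $B$ to $B'$.** Write $S,T,J$ for the vertices $1,2,3$ and vectors as row triples. The aim is to check $\mu_3\mu_1\mu_2(B)=B'$ and to see the columns on arrival.

- $t_*=(B,I)$: $S\to J$ $(Z)$, $J\to T$ $(Y)$, $T\to S$ $(X)$.
- $t_0=\mu_T(t_*)$: $S\to T$ $(X)$, $T\to J$ $(Y)$, $J\to S$ $(XY-Z=N)$; $c_S=(1,X,0)$, $c_T=-\mathbf e_2$, $c_J=\mathbf e_3$. (Here $c_T=\mathbf e_2\ge0$ was added $X$ times to $c_S$.)
- $t_1=\mu_S(t_0)$: $T\to S$ $(X)$, $S\to J$ $(N)$, $J\to T$ $(NX-Y=N)$; $c_S=-(1,X,0)$, $c_T=-\mathbf e_2+X(1,X,0)=(X,X^2-1,0)$, $c_J=\mathbf e_3$.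
- $\mu_J(t_1)$: $S\to T$ $(N^2-X=x)$, $J\to S$ $(N)$, $T\to J$ $(N)$; $c_S=-(1,X,0)$, $c_T=(X,X^2-1,N)$, $c_J=-\mathbf e_3$.

The last matrix is $B'$. The columns have the form $c_S=-d$, $c_T=p$ with $p-d=(X-1,X^2-X-1,N)\ge0$: comparable, as wanted. The column at vertex $1$ is negative here, whereas $\mathbf C(B')$ starts with $+\mathbf e_1$; this is the disagreement of signs announced above.

It remains to control *every* word. We first find a region of seeds where this is easy.

## 4. Cyclic seeds that only grow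

Let $\mathcal G$ be the set of seeds with a marked vertex $r$ and other vertices $i,k$ such that
$$i\to r\ (u),\quad r\to k\ (v),\quad k\to i\ (w),\qquad u,v\ge2,\quad w\ge\max(u,v),\qquad c_r\le0,\quad c_i\ge-c_r,\quad c_k\text{ coherent}.$$
We record the data as $(r;i,k;u,v,w)$. All three columns are coherent, since $c_i\ge -c_r\ge0$.

**Lemma 1.** Mutating a seed of $\mathcal G\cup\nu\mathcal G$ at a vertex other than the marked one gives a seed of $\mathcal G\cup\nu\mathcal G$, marked at the vertex just mutated.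

*Proof.* Since $\nu$ commutes with mutation, take a seed of $\mathcal G$ with data $(r;i,k;u,v,w)$.

*Mutation at $i$.* We have $c_i\ge0$ and $i\to r$ $(u)$, so $c_r'=c_r+uc_i\ge(u-1)c_i\ge c_i$, using $c_r\ge-c_i$. The arrow between $i$ and $k$ points to $i$, so $c_k$ is unchanged. The new arrows are $r\to i$ $(u)$, $i\to k$ $(w)$, $k\to r$ $(wu-v)$, and $wu-v\ge2w-w=w\ge u$. So the new seed is in $\mathcal G$ with data $(i;r,k;u,w,wu-v)$.

*Mutation at $k$.* The new arrows are $i\to k$ $(w)$, $k\to r$ $(v)$, $r\to i$ $(vw-u)$, with $vw-u\ge2w-w=w\ge v$. If $c_k\ge0$, then $c_i'=c_i+wc_k\ge c_k$ and $c_r\le0$ is unchanged; the seed is in $\mathcal G$ with data $(k;i,r;w,v,vw-u)$. If $c_k\le0$, then $c_r'=c_r+vc_k\le c_k$ and $c_i\ge0$ is unchanged. Apply $\nu$: the arrows are $r\to k$ $(v)$, $k\to i$ $(w)$, $i\to r$ $(vw-u)$. The columns at $k,r,i$ are $c_k\le0$, $-c_r'\ge-c_k$, and $-c_i$. This is in $\mathcal G$ with data $(k;r,i;v,w,vw-u)$. $\square$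

So once a walk enters $\mathcal G\cup\nu\mathcal G$ marked at its last letter, it stays there forever, because the next letter differs from the last.

**How far this goes from $t_*$.** Note $X>99$, $X\le Y\le Z$. Mutating $t_*$ at $S$ gives $c_S=-\mathbf e_1$, $c_J=\mathbf e_3+Z\mathbf e_1\ge\mathbf e_1$, $c_T=\mathbf e_2$ with $J\to S$ $(Z)$, $S\to T$ $(X)$, $T\to J$ $(XZ-Y)$, and $XZ-Y\ge(X-1)Z\ge Z$. This is in $\mathcal G$, data $(S;J,T;Z,X,XZ-Y)$. Mutating at $J$ gives $c_J=-\mathbf e_3$, $c_T=\mathbf e_2+Y\mathbf e_3\ge\mathbf e_3$, $c_S=\mathbf e_1$ with $T\to J$ $(Y)$, $J\to S$ $(Z)$, $S\to T$ $(YZ-X)$, and $YZ-X\ge(Y-1)Z\ge Z$. This is in $\mathcal G$, data $(J;T,S;Y,Z,YZ-X)$. Mutating at $T$ gives $t_0$, whose edge opposite to $T$ has weight $N<Y$: the condition $w\ge\max(u,v)$ fails. In that direction the weights go down until the edge of weight $x<2$ appears, and Lemma 1 says nothing. We have to follow this exceptional family of seeds ourselves. It will be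 an infinite set, the *core*, made of rings of nine seeds, and the task is to show that every mutation leaving it lands in $\mathcal G\cup\nu\mathcal G$.

## 5. Rings of nine seeds around an edge of weight $x$

**Step 1: the weights.** The aim is to see what mutating alternately at the ends of the edge $S\to T$ $(x)$ does to the arrows at $J$. Write $b_{JS}=w_n$, $b_{JT}=-w_{n-1}$ at the $n$-th stage. Mutation at $S$ turns $b_{JT}$ into $-w_{n-1}+x[w_n]_+$, so
$$w_{n+1}+w_{n-1}=x[w_n]_+, \tag{5}$$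
the recursion of Section 2 with $t=x$. At $\mu_J(t_1)$ we have $b_{JS}=N$, $b_{JT}=-N$; call this stage $6$, so $w_5=w_6=N$. Put
$$a=x^2N,\qquad e=2xN .$$
Then (5) gives in turn $w_7=xN-N=-a$, $w_8=-N$, $w_9=a$, $w_{10}=N+xa=(1+x^3)N=2xN=e$, $w_{11}=xe-a=a$, $w_{12}=xa-e=-N$ (as $e-N=(2x-1)N=x^3N=xa$), $w_{13}=-a$, $w_{14}=N$, $w_{15}=xN+a=N$. So the sequence has period nine. For $n\in\mathbb Z/9$,
$$(w_0,\dots,w_8)=(a,\ e,\ a,\ -N,\ -a,\ N,\ N,\ -a,\ -N). \tag{6}$$
For later use, as $N\ge10$,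
$$a-1\ge2.8,\quad e-1\ge11,\quad a\varphi=xN,\quad a\varphi^2=a+a\varphi=N,\quad N-a=xN. \tag{7}$$

**Step 2: the columns.** Suppose $9$-periodic sequences $y_n,h_n$ of coherent vectors in $\mathbb R^3$ satisfy
$$y_{n+1}+y_{n-1}=x[y_n]_+, \tag{8}$$
$$h_{n+1}=h_n+[y_n]_+[-w_n]_+-[-y_n]_+[w_n]_+ . \tag{9}$$
The *loop* attached to them consists of nine seeds, *states* $n\in\mathbb Z/9$, with vertices $S,T,J$ and
$$b_{ST}=x,\quad b_{JS}=w_n,\quad b_{JT}=-w_{n-1},\qquad c_S=y_n,\quad c_T=-y_{n-1},\quad c_J=h_n .$$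

**Lemma 2.** Up to interchanging the names $S,T$, mutating state $n$ at $S$ gives state $n+1$, and mutating it at $T$ gives state $n-1$.

*Proof.* After mutation at $S$ we have $b_{TS}=x$, $b_{JT}=-w_{n-1}+x[w_n]_+=w_{n+1}$ and $b_{JS}=-w_n$. The columns are $-y_n$ at $S$, $-y_{n-1}+x[y_n]_+=y_{n+1}$ at $T$, and, since $b_{SJ}=-w_n$, $h_n+[y_n]_+[-w_n]_+-[-y_n]_+[w_n]_+=h_{n+1}$ at $J$. Calling the old $T$ the new $S$ and the old $S$ the new $T$, this is state $n+1$. The mutated vertex is the new $T$, so the second claim follows by involution. $\square$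

Reading (6), the arrows at $J$ are as follows; in addition $S\to T$ $(x)$ always.

| $n$ | arrows at $J$ | $n$ | arrows at $J$ |
|---|---|---|---|
| 0 | $J\to S$ ($a$), $J\to T$ ($N$) | 5 | $J\to S$ ($N$), $J\to T$ ($a$) |
| 1 | $T\to J$ ($a$), $J\to S$ ($e$) | 6 | $T\to J$ ($N$), $J\to S$ ($N$) |
| 2 | $T\to J$ ($e$), $J\to S$ ($a$) | 7 | $S\to J$ ($a$), $T\to J$ ($N$) |
| 3 | $S\to J$ ($N$), $T\to J$ ($a$) | 8 | $S\to J$ ($N$), $J\to T$ ($a$) |
| 4 | $S\to J$ ($a$), $J\to T$ ($N$) | | |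

**Step 3: two explicit families of loops.** For vectors $c,d\ge0$ put
$$\rho_0=c,\quad\rho_1=\varphi c+d,\quad\rho_2=\varphi(c+d),\quad\rho_3=c+\varphi d,\quad\rho_4=d .$$

*Type $A(c,d;\beta)$*, with $\alpha=N(2c+\varphi d)-\beta$; for $n=0,\dots,8$,
$$y=(\rho_4,\,-\rho_1,\,-\rho_4,\,\rho_1,\,\rho_3,\,-\rho_0,\,-\rho_3,\,\rho_0,\,\rho_2),$$
$$h=(\alpha,\ \alpha,\ ad-\beta,\ -\beta,\ N\rho_1-\beta,\ \alpha,\ N\rho_3-\beta,\ -\beta,\ ac-\beta).$$

*Type $M(c,d;\gamma)$*, with $\alpha=N\rho_1-\gamma$ and $\beta=\gamma+Nd$; for $n=0,\dots,8$,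
$$y=(-\rho_0,\,-\rho_3,\,\rho_0,\,\rho_2,\,\rho_4,\,-\rho_1,\,-\rho_4,\,\rho_1,\,\rho_3),$$
$$h=(\alpha,\ \alpha-ac,\ -\beta,\ -\beta,\ \alpha-ad,\ \alpha,\ -\gamma,\ -\beta,\ a\rho_1-\beta).$$

Here $\alpha,\beta,\gamma$ are vectors. Type $M$ will contain $\mu_J(t_1)$; type $A$ is what one gets from it by mutating at $J$.

**Lemma 3.** The sequences of types $A$ and $M$ satisfy (8) and (9).

*Proof of (8).* The $M$-sequence $y$ is the $A$-sequence shifted by $5$ (its entry $n$ is the $A$-entry $n+5$), so consider type $A$. From $\varphi-1=x$ and $x\varphi=1$,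
$$\rho_2-\rho_1=x\rho_4,\quad\rho_3-\rho_4=x\rho_1,\quad\rho_1-\rho_0=x\rho_3,\quad\rho_2-\rho_3=x\rho_0,\quad\rho_0+\rho_4=x\rho_2 .$$
For $n=0,3,4,7,8$, where $y_n\ge0$, these five identities in this order are (8): for instance $y_1+y_8=-\rho_1+\rho_2=x\rho_4=xy_0$. For $n=1,2,5,6$ we have $y_n\le0$, and $y_{n+1}+y_{n-1}$ is $-\rho_4+\rho_4$, $\rho_1-\rho_1$, $-\rho_3+\rho_3$, $\rho_0-\rho_0$ respectively, that is, $0$.

*Proof of (9).* The increment in (9) is $y_n[-w_n]_+$ if $y_n\ge0$ and $y_n[w_n]_+$ if $y_n\le0$. So for $n=0,\dots,8$ the increments are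

- type $A$: $0,\,-e\rho_1,\,-a\rho_4,\,N\rho_1,\,a\rho_3,\,-N\rho_0,\,-N\rho_3,\,a\rho_0,\,N\rho_2$;
- type $M$: $-a\rho_0,\,-e\rho_3,\,0,\,N\rho_2,\,a\rho_4,\,-N\rho_1,\,-N\rho_4,\,a\rho_1,\,N\rho_3$.

Now add them up. For type $A$, starting at $h_0=\alpha$:

- $h_1=\alpha$.
- $h_2=\alpha-e\rho_1=N(2c+\varphi d)-\beta-N(2c+2xd)=N(\varphi-2x)d-\beta=ad-\beta$, since $\varphi-2x=x^2$.
- $h_3=ad-\beta-a\rho_4=-\beta$, and $h_4=N\rho_1-\beta$.
- $h_5=N\rho_1+a\rho_3-\beta=N\big((\varphi+x^2)c+(1+x)d\big)-\beta=N(2c+\varphi d)-\beta=\alpha$.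
- $h_6=\alpha-Nc=N(c+\varphi d)-\beta=N\rho_3-\beta$.
- $h_7=-\beta$, and $h_8=ac-\beta$.
- $h_9=ac+N\rho_2-\beta=N\big((x^2+\varphi)c+\varphi d\big)-\beta=\alpha=h_0$.

For type $M$, starting at $h_0=\alpha$:

- $h_1=\alpha-ac$.
- $h_2=\alpha-ac-e\rho_3=N(\varphi c+d)-\gamma-x^2Nc-N(2xc+2d)=-Nd-\gamma=-\beta$, since $\varphi=x^2+2x$.
- $h_3=-\beta$.
- $h_4=-\beta+N\rho_2=N\big(\varphi c+(\varphi-1)d\big)-\gamma=N(\varphi c+xd)-\gamma=\alpha-ad$, since $1-x^2=x$.
- $h_5=\alpha$, $h_6=\alpha-N\rho_1=-\gamma$, $h_7=-\gamma-Nd=-\beta$, $h_8=a\rho_1-\beta$.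
- $h_9=a\rho_1-\beta+N\rho_3=N\big((x+1)c+(x^2-1+\varphi)d\big)-\gamma=N(\varphi c+d)-\gamma=\alpha=h_0$. $\square$

A loop of either type is called *admissible* if $c,d\ge0$ and all $h_n$ are coherent. Then all columns of all its states are coherent, because the $y_n$ are $\pm\rho_j$.

## 6. Mutation at the third vertex

In states $0,5$ the vertex $J$ is a source, in states $3,7$ it is a sink, and in the other five states it has one incoming and one outgoing arrow. The first four states lead to other loops; the other five will lead out to $\mathcal G\cup\nu\mathcal G$, with two exceptions.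

**Sources and sinks.** We write $\nu A$ for the loop whose states are $\nu$ of the states of $A$.

**Lemma 4.** Assume both loops involved are admissible. Mutation at $J$ acts as follows, up to interchanging the names $S,T$.

1. In $A(c,d;\beta)$ with $\alpha\ge0$: states $0,5$ go to states $7,3$ of $A(d+a\alpha,\ a\alpha-c-\varphi d;\ \alpha)$.
2. In $A(c,d;\beta)$ with $\beta\ge0$: states $3,7$ go to states $7,3$ of $\nu A(a\beta-d,\ a\beta-c;\ \beta)$.
3. In $M(c,d;\gamma)$ with $\alpha\ge0$: states $0,5$ go to states $7,3$ of $A(a\alpha-c,\ a\alpha-d;\ \alpha)$.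
4. In $M(c,d;\gamma)$ with $\beta\ge0$: states $3,7$ go to states $5,0$ of $A(c',d';\beta')$, where $c'=N\beta-\rho_2$, $d'=\rho_1-a\beta$, $\beta'=N(2c'+\varphi d')-\beta$.

*Proof.* At a source or sink $b_{ST}$ is unchanged and the arrows at $J$ are reversed. By the table, reversal matches $0\leftrightarrow7$ and $5\leftrightarrow3$. In both types $h_0=h_5=\alpha$ and $h_3=h_7=-\beta$. Hence mutation at $J$ changes the columns to
$$\begin{aligned}
\text{state }0&:\ c_S=y_0+a\alpha,\quad c_T=-y_8+N\alpha,\quad c_J=-\alpha;\\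
\text{state }5&:\ c_S=y_5+N\alpha,\quad c_T=-y_4+a\alpha,\quad c_J=-\alpha;\\
\text{state }3&:\ c_S=y_3-N\beta,\quad c_T=-y_2-a\beta,\quad c_J=\beta;\\
\text{state }7&:\ c_S=y_7-a\beta,\quad c_T=-y_6-N\beta,\quad c_J=\beta.
\end{aligned}\tag{10}$$
Primes denote the target loop. In a target of type $A$ (the only kind that occurs), state $7$ has $c_S=\rho_0'$, $c_T=\rho_3'$, $c_J=-\beta'$, and state $3$ has $c_S=\rho_1'$, $c_T=\rho_4'$, $c_J=-\beta'$. State $5$ has $c_S=-\rho_0'$, $c_T=-\rho_3'$, $c_J=\alpha'$, and state $0$ has $c_S=\rho_4'$, $c_T=-\rho_2'$, $c_J=\alpha'$. We use $a+\varphi a=N$ from (7).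

(1) State $0$ becomes $c_S=d+a\alpha=\rho_0'$, $c_T=N\alpha-\rho_2$. And $\rho_3'=d+a\alpha+\varphi(a\alpha-c-\varphi d)=N\alpha-\varphi c+(1-\varphi^2)d=N\alpha-\varphi(c+d)=N\alpha-\rho_2$. State $5$ becomes $c_S=N\alpha-c$, $c_T=a\alpha-\rho_3$. And $\rho_1'=\varphi d+\varphi a\alpha+a\alpha-c-\varphi d=N\alpha-c$, $\rho_4'=a\alpha-c-\varphi d=a\alpha-\rho_3$. In both, $c_J=-\alpha=-\beta'$.

(2) State $3$ becomes $c_S=\rho_1-N\beta$, $c_T=\rho_4-a\beta$, $c_J=\beta$, with $J\to S$ $(N)$, $J\to T$ $(a)$, $S\to T$ $(x)$. Apply $\nu$: now $T\to S$ $(x)$, so the roles are interchanged. With $\tilde S=T$, $\tilde T=S$ we have $\tilde S\to\tilde T$ $(x)$, $\tilde S\to J$ $(a)$, $\tilde T\to J$ $(N)$, the arrows of state $7$. The columns are $\tilde c_S=a\beta-d=\rho_0'$, $\tilde c_T=N\beta-\rho_1$, $\tilde c_J=-\beta$. Indeed $\rho_3'=a\beta-d+\varphi(a\beta-c)=N\beta-(\varphi c+d)=N\beta-\rho_1$. State $7$ becomes $c_S=c-a\beta$, $c_T=\rho_3-N\beta$, $c_J=\beta$ with $J\to S$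 $(a)$, $J\to T$ $(N)$. After $\nu$ and the interchange, $\tilde S\to J$ $(N)$, $\tilde T\to J$ $(a)$, the arrows of state $3$, and $\tilde c_S=N\beta-\rho_3=\varphi(a\beta-d)+a\beta-c=\rho_1'$, $\tilde c_T=a\beta-c=\rho_4'$, $\tilde c_J=-\beta$.

(3) State $0$ becomes $c_S=a\alpha-c=\rho_0'$, $c_T=N\alpha-\rho_3$, and $\rho_3'=a\alpha-c+\varphi(a\alpha-d)=N\alpha-\rho_3$. State $5$ becomes $c_S=N\alpha-\rho_1=\varphi(a\alpha-c)+a\alpha-d=\rho_1'$, $c_T=a\alpha-d=\rho_4'$. In both, $c_J=-\alpha=-\beta'$.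

(4) By the choice of $\beta'$ we have $\alpha'=N(2c'+\varphi d')-\beta'=\beta$. State $3$ becomes $c_S=\rho_2-N\beta=-c'=-\rho_0'$, $c_T=-c-a\beta$, $c_J=\beta=\alpha'$. Here $\rho_3'=c'+\varphi d'=(N-\varphi a)\beta+(\varphi\rho_1-\rho_2)=a\beta+(\varphi^2-\varphi)c=a\beta+c$, so $c_T=-\rho_3'$: state $5$. State $7$ becomes $c_S=\rho_1-a\beta=d'=\rho_4'$, $c_T=d-N\beta$, $c_J=\beta=\alpha'$. Here $\rho_2'=\varphi(c'+d')=\varphi\big((N-a)\beta-(\rho_2-\rho_1)\big)=\varphi(xN\beta-xd)=N\beta-d$, so $c_T=-\rho_2'$: state $0$. $\square$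

**Exits.** Now the states $1,2,4,6,8$. Mutation at $J$ makes the edge between $S$ and $T$ an arrow from the tail of the old arrow into $J$ to the head of the old arrow out of $J$. By the table it is $T\to S$ $(ae-x)$ for $n=1,2$, $S\to T$ $(aN+x)$ for $n=4,8$, and $T\to S$ $(N^2-x)$ for $n=6$. This weight is at least both weights at $J$: $ae-x\ge e\ge a$ because $(a-1)e\ge x$, and $aN+x\ge N\ge a$, and $N^2-x\ge N$. All weights at $J$ are at least $a\ge2$. So the resulting cyclic triangle satisfies the weight conditions of $\mathcal G$, and only the columns need checking.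

**Lemma 5 (exit criteria).** In a state $1,2,4,6$ or $8$ of a loop:

- (E+) If $c_J=h\ge0$, $J\to i$ $(u)$, $(u-1)h+c_i\ge0$, and the third column $c_k$ is coherent, then mutation at $J$ lands in $\mathcal G$, marked at $J$.
- (E−) If $c_J=-h\le0$, $i\to J$ $(u)$, $c_i\le(u-1)h$, and the third column $c_k$ is coherent, then mutation at $J$ lands in $\nu\mathcal G$, marked at $J$.

*Proof.* (E+) The new columns are $c_J=-h\le 0$, $c_i'=c_i+uh\ge h$, and $c_k$ unchanged (since $k\to J$). The arrows are $i\to J\to k\to i$, so the seed is in $\mathcal G$ with $r=J$. (E−) The new columns are $c_J=h$, $c_i'=c_i-uh\le-h$, and $c_k$ unchanged (since $J\to k$). The arrows are $J\to i\to k\to J$. Applying $\nu$ gives $i\to J\to k\to i$ with columns $-h\le0$ at $J$, $-c_i'\ge h$ at $i$, and $-c_k$ coherent at $k$. $\square$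

**A condition that reproduces itself.** We want one inequality on $(c,d;\beta)$ that makes all five exits work and passes to the next loop.

**Lemma 6.** Suppose (I): $c\ge\beta\ge0$ and $d\ge\beta$. Then $A(c,d;\beta)$ is admissible with $\alpha\ge0$; all its exits in states $1,2,4,6,8$ land in $\mathcal G$, marked at $J$; and $A(d+a\alpha,\ a\alpha-c-\varphi d;\ \alpha)$ again satisfies (I).

*Proof.* From $\beta\le c$ we get $\alpha\ge(2N-1)c+N\varphi d\ge19c+16d\ge0$. Since $\beta\le d\le\rho_1$ and $\beta\le c\le\rho_3$,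
$$h_2\ge(a-1)d,\quad h_4\ge(N-1)\rho_1,\quad h_6\ge(N-1)\rho_3,\quad h_8\ge(a-1)c,$$
and $h_0=h_1=h_5=\alpha\ge0$, $h_3=h_7=-\beta\le0$. So the loop is admissible. All five exits satisfy (E+):

- $n=1$: $J\to S$ $(e)$, $c_S=-\rho_1$, and $(e-1)\alpha\ge11(19c+16d)\ge\rho_1$.
- $n=2$: $J\to S$ $(a)$, $c_S=-d$, and $(a-1)h_2\ge(a-1)^2d\ge d$.
- $n=4$: $J\to T$ $(N)$, $c_T=-\rho_1$, and $(N-1)h_4\ge(N-1)^2\rho_1\ge\rho_1$.
- $n=6$: $J\to S$ $(N)$, $c_S=-\rho_3$, and $(N-1)h_6\ge(N-1)^2\rho_3\ge\rho_3$.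
- $n=8$: $J\to T$ $(a)$, $c_T=-c$, and $(a-1)h_8\ge(a-1)^2c\ge c$.

The third columns are $\pm\rho_j$, hence coherent. Finally, (I) for the next loop asks for $\alpha\ge0$, which holds; for $d+a\alpha\ge\alpha$, which holds; and for $a\alpha-c-\varphi d\ge\alpha$, which holds since $(a-1)\alpha\ge2.8(19c+16d)\ge c+\varphi d$. $\square$

## 7. The loop through $B'$ and the loops above it

**The loop $L_0$.** The aim is to recognize $\mu_J(t_1)$ as a state of type $M$. State $6$ of $M(c,d;\gamma)$ has $c_S=-\rho_4=-d$, $c_T=-y_5=\rho_1$, $c_J=-\gamma$, and arrows $S\to T$ $(x)$, $T\to J$ $(N)$, $J\to S$ $(N)$. Comparing with $\mu_J(t_1)$, put $L_0=M(c_0,d_0;\gamma)$ with $\gamma=\mathbf e_3$ and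
$$d_0=(1,X,0),\qquad\rho_1=(X,X^2-1,N),\qquad c_0=x(\rho_1-d_0)=x(X-1,\,X^2-X-1,\,N)\ge0 .$$
This is consistent with $\rho_1=\varphi c_0+d_0$, and $c_0\ge0$ is exactly the comparability found in Section 3. In this section $\rho_j$ refers to $L_0$, and
$$\beta_0=\gamma+Nd_0=(N,NX,1),\qquad\alpha_0=N\rho_1-\gamma .$$

**$L_0$ is admissible.** We compare everything with $\rho_1$. We have $0\le c_0\le x\rho_1$, $0\le d_0\le\rho_1$, $N\gamma\le\rho_1$. Also $\beta_0\le0.11\,\rho_1$, because $N/X\le.101$, $NX/(X^2-1)\le.101$ and $1/N\le.1$. Hence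

- $h_0=h_5=\alpha_0\ge(N-\frac1N)\rho_1\ge9\rho_1$;
- $h_1=\alpha_0-ac_0\ge(N-x^3N-\frac1N)\rho_1\ge7\rho_1$;
- $h_4=\alpha_0-ad_0\ge(N-x^2N-\frac1N)\rho_1\ge6\rho_1$;
- $h_8=a\rho_1-\beta_0\ge3\rho_1$;
- $h_2=h_3=h_7=-\beta_0\le0$ and $h_6=-\gamma\le0$.

**Exits of $L_0$.** By construction and involution, mutating state $6$ at $J$ gives $t_1$. The other four states satisfy Lemma 5:

- $n=1$, (E+): $J\to S$ $(e)$, $c_S=-\rho_3\ge-\varphi\rho_1$ since $\varphi\rho_1-\rho_3=(\varphi^2-1)c_0\ge0$, and $(e-1)h_1\ge77\rho_1$. Third column $c_T=\rho_0$.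
- $n=2$, (E−) with $h=\beta_0$: $T\to J$ $(e)$, $c_T=\rho_3=c_0+\varphi d_0$. We need $\rho_3\le(e-1)\beta_0$, entry by entry. First entry: $x(X-1)+\varphi=xX+1=xN^2+1-x^2=xN^2+x$, and $(2xN-1)N-(xN^2+x)=xN^2-N-x>0$. Second entry: that of $\rho_3$ is at most $xX^2+\varphi X$, and, since $X<N^2$, $(2xN-1)NX-xX^2-\varphi X\ge X(xN^2-N-\varphi)>0$. Third entry: $xN\le2xN-1$. Third column $c_S=\rho_0$.
- $n=4$, (E+): $J\to T$ $(N)$, $c_T=-\rho_2=-(\rho_1+xd_0)\ge-2\rho_1$, and $(N-1)h_4\ge54\rho_1$. Third column $c_S=\rho_4$.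
- $n=8$, (E+): $J\to T$ $(a)$, $c_T=-\rho_1$, and $(a-1)h_8\ge8\rho_1$. Third column $c_S=\rho_3$.

**The loops $L_i$, $i\ge1$.** Let $L_1=A(a\alpha_0-c_0,\ a\alpha_0-d_0;\ \alpha_0)$, the loop of Lemma 4(3). It satisfies (I), since $\alpha_0\ge0$ and $(a-1)\alpha_0\ge\rho_1\ge c_0,d_0$. For $i\ge1$ let $L_{i+1}$ be obtained from $L_i$ by Lemma 4(1). By Lemma 6 all $L_i$ with $i\ge1$ satisfy (I), are admissible with $\alpha\ge0$, and have all five exits in $\mathcal G$. By Lemma 4, for $i\ge0$, states $0,5$ of $L_i$ are joined at $J$ to states $7,3$ of $L_{i+1}$.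

## 8. The loop below, and a walk that ends at $(B,-I)$

**The loop $L_{-1}$.** States $3,7$ of $L_0$ lead, by Lemma 4(4), to the loop $L_{-1}=A(c,d;\beta_{-1})$, which we now compute. Put $K=N^2-1\ge99$. With $\rho_1,\rho_2$ of $L_0$ and $\rho_2=\rho_1+xd_0$,
$$c=N\beta_0-\rho_1-xd_0=N\gamma+(N^2-x)d_0-\rho_1=N\gamma+Xd_0-\rho_1=(0,1,0)=\mathbf e_2 .$$
Since $X-x^2N^2=xN^2-x=xK$,
$$d=\rho_1-a\beta_0=(X-x^2N^2,\ X^2-1-x^2N^2X,\ N-x^2N)=(xK,\ xKX-1,\ xN).$$
Next, $\beta_{-1}=N(2c+\varphi d)-\beta_0$ and $\alpha_{-1}=\beta_0$. With $x\varphi=1$ and $2-\varphi=x^2$,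
$$\beta_{-1}=\big(N(K-1),\ N(K-1)X+x^2N,\ K\big).$$
From now on $\rho_j$ refers to $L_{-1}$:
$$\rho_0=\mathbf e_2,\quad\rho_1=(xK,\,xKX+x,\,xN),\quad\rho_2=(K,\,KX,\,N),\quad\rho_3=(K,\,KX-x,\,N),\quad\rho_4=d .$$

**$L_{-1}$ is admissible.** Clearly $c,d\ge0$. The $h_n$ are as follows.

- $h_0=h_1=h_5=\beta_0\ge0$ and $h_3=h_7=-\beta_{-1}\le0$.
- $-h_2=\beta_{-1}-ad=\big(N(K-1-x^3K),\ NX(K-1-x^3K)+2x^2N,\ K-x^3N^2\big)$. As $K\ge99$, both $K-1-x^3K$ and $K-x^3N^2=K-x^3(K+1)$ are at least $.7K$. So $-h_2\ge(.7NK,\ .7NKX,\ .7K)\ge0$.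
- $-h_4=\beta_{-1}-N\rho_1=\big(N(x^2K-1),\ NX(x^2K-1)-x^3N,\ x^2N^2-1\big)\ge0$. The second entry uses $x^2N-xN=-x^3N$, the third $K-xN^2=x^2N^2-1$.
- $h_6=N\rho_3-\beta_{-1}=\big(N,\ NX-(x+x^2)N,\ N^2-K\big)=(N,\,N(X-1),\,1)=(N,Y,1)\ge0$.
- $-h_8=\beta_{-1}-a\mathbf e_2=\big(N(K-1),\ N(K-1)X,\ K\big)\ge0$.

By Lemma 4(4) and involution, states $0,5$ of $L_{-1}$ are joined at $J$ to states $7,3$ of $L_0$.

**Exits of $L_{-1}$ in states $1,2,4,8$.** Condition (I) does not hold here, since $c=\mathbf e_2$ is not $\ge\beta_{-1}$, so we check by hand.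

- $n=1$, (E+): $J\to S$ $(e)$, $c_S=-\rho_1$, $h_1=\beta_0$. We need $(e-1)\beta_0\ge\rho_1$. First entry: $(2xN-1)N-xK=xN^2-N+x>0$. Second: $(2xN-1)NX-xKX-x=X(xN^2-N+x)-x>0$. Third: $2xN-1\ge xN$. Third column $c_T=-\rho_4$.
- $n=2$, (E−): $T\to J$ $(e)$, $c_T=\rho_1$, and already $-h_2\ge\rho_1$, because $.7NK\ge xK$, $.7NKX\ge xKX+x$, and $.7K\ge.69N^2\ge xN$. Third column $c_S=-\rho_4$.
- $n=4$, (E−): $S\to J$ $(a)$, $c_S=\rho_3$. We need $(a-1)(-h_4)\ge\rho_3$. Since $K\ge99$ and $N^2\ge 100$, $x^2K-1\ge.37K$ and $x^2N^2-1\ge.37N^2$. First entry: $2.8(.37NK)\ge NK\ge K$. Second: $2.8(.37NKX-x^3N)\ge NKX-N=N(KX-1)\ge KX$. Third: $2.8(.37)N^2\ge N$. Third column $c_T=-\rho_1$.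
- $n=8$, (E−): $S\to J$ $(N)$, $c_S=\rho_2$, and $(N-1)(-h_8)\ge\rho_2$, because $9N(K-1)\ge K$ (for the first entry, and times $X$ for the second) and $9K\ge N$. Third column $c_T=-\mathbf e_2$.

**State $6$ of $L_{-1}$ leads to $(B,-I)$.** The aim is to follow the remaining exit. State $6$ has $S\to T$ $(x)$, $T\to J$ $(N)$, $J\to S$ $(N)$ and columns $c_S=-\rho_3$, $c_T=\rho_0=\mathbf e_2$, $c_J=h_6=(N,Y,1)$. Define

- $U_1$: $T\to S$ $(X)$, $S\to J$ $(N)$, $J\to T$ $(N)$; $c_S=\mathbf e_1$, $c_T=\mathbf e_2$, $c_J=-(N,Y,1)$.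
- $U_2$: $S\to T$ $(X)$, $T\to J$ $(Y)$, $J\to S$ $(N)$; $c_S=-\mathbf e_1$, $c_T=\mathbf e_2$, $c_J=-(0,Y,1)$.
- $U_3=(B,-I)$: $S\to J$ $(Z)$, $J\to T$ $(Y)$, $T\to S$ $(X)$; $C=-I$.

Mutating state $6$ at $J$: the edge becomes $T\to S$ $(N^2-x=X)$, $c_J$ changes sign, $c_T$ is unchanged, and $c_S$ becomes
$$-\rho_3+N(N,Y,1)=\big(N^2-K,\ NY-KX+x,\ 0\big)=(1,0,0)=\mathbf e_1,$$
because $KX-x=N^2X-(X+x)=N^2X-N^2=NY$. This is $U_1$.

Mutating $U_1$ at $S$: $c_J$ becomes $-(N,Y,1)+N\mathbf e_1=-(0,Y,1)$, and the arrows become $J\to S$ $(N)$, $S\to T$ $(X)$, $T\to J$ $(NX-N=Y)$. This is $U_2$.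

Mutating $U_2$ at $T$: $c_J$ becomes $-(0,Y,1)+Y\mathbf e_2=-\mathbf e_3$, and the arrows become $T\to S$ $(X)$, $J\to T$ $(Y)$, $S\to J$ $(XY-N=Z)$. This is $U_3$.

**The loops $L_{-i}$, $i\ge2$.** States $3,7$ of $L_{-1}$ go, by Lemma 4(2), to states $7,3$ of $L_{-2}=\nu A_{-2}$ with $A_{-2}=A(a\beta_{-1}-d,\ a\beta_{-1}-\mathbf e_2;\ \beta_{-1})$. This satisfies (I), because $(a-1)\beta_{-1}\ge\beta_{-1}$ and, comparing entries, $\beta_{-1}\ge d$ and $\beta_{-1}\ge\mathbf e_2$. For $i\ge2$ let $A_{-i-1}$ be obtained from $A_{-i}$ by Lemma 4(1), and $L_{-i}=\nu A_{-i}$. By Lemma 6 all $A_{-i}$ satisfy (I) and are admissible with $\alpha\ge0$. So, applying $\nu$, all five exits of $L_{-i}$ land in $\nu\mathcal G$, and states $0,5$ of $L_{-i}$ are joined at $J$ to states $7,3$ of $L_{-i-1}$.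

**Remaining mutations of the six seeds $t_*,t_0,t_1,U_1,U_2,U_3$.** The aim is to see that each mutation not yet accounted for lands in $\mathcal G\cup\nu\mathcal G$, marked at the mutated vertex. Data are given after applying $\nu$ where $\nu\mathcal G$ is indicated. The two mutations of $t_*$ at $S$ and $J$ were treated in Section 4.

- $t_0$ at $J$: $(J;S,T;N,Y,NY-X)$; $c_J=-\mathbf e_3$, $c_S=(1,X,N)\ge\mathbf e_3$, $c_T=-\mathbf e_2$.
- $t_1$ at $T$: $(T;S,J;X,N,NX-N)$; $c_T=-(X,X^2-1,0)$, $c_S=-(1,X,0)+X(X,X^2-1,0)\ge(X,X^2-1,0)$, $c_J=\mathbf e_3$.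
- $U_1$ at $T$: $(T;S,J;X,N,NX-N)$; $c_T=-\mathbf e_2$, $c_S=\mathbf e_1+X\mathbf e_2\ge\mathbf e_2$, $c_J=-(N,Y,1)\le0$.
- $U_2$ at $J$ ($\nu\mathcal G$): here $c_J\le0$ and $T\to J$ $(Y)$, so after mutation $c_T=\mathbf e_2-Y(0,Y,1)$. Data $(J;T,S;Y,N,NY-X)$; $c_J=(0,Y,1)$, $-c_T=(0,Y^2-1,Y)\ge(0,Y,1)$, $-c_S=\mathbf e_1$.
- $U_3$ at $S$ ($\nu\mathcal G$): $(S;T,J;X,Z,XZ-Y)$; $c_S=\mathbf e_1$, $-c_T=\mathbf e_2+X\mathbf e_1\ge\mathbf e_1$, $-c_J=\mathbf e_3$.
- $U_3$ at $J$ ($\nu\mathcal G$): $(J;S,T;Z,Y,YZ-X)$; $c_J=\mathbf e_3$, $-c_S=\mathbf e_1+Z\mathbf e_3\ge\mathbf e_3$, $-c_T=\mathbf e_2$.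

In every case $u,v\ge2$, and $w\ge\max(u,v)$ because $XZ-Y\ge(X-1)Z\ge Z$, $YZ-X\ge(Y-1)Z\ge Z$, $NY-X\ge(N-1)Y\ge Y$, and $NX-N=Y\ge X\ge N$.

## 9. Every word stays coherent

Let the core $\mathcal K$ consist of $t_*,t_0,t_1,U_1,U_2,U_3$ and all states of all loops $L_i$, $i\in\mathbb Z$. All these seeds have coherent columns.

**Step 1: the core is closed up to exits.** We claim that mutating a core seed at any vertex gives a core seed or a seed of $\mathcal G\cup\nu\mathcal G$ marked at the mutated vertex. We go through the cases.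

- Vertices $S,T$ in a loop state: Lemma 2 (combined with $\nu$ for $L_{-i}$, $i\ge2$).
- Vertex $J$ in states $0,5,3,7$. For $i\ge0$, states $0,5$ of $L_i$ are joined to states $7,3$ of $L_{i+1}$. States $3,7$ of $L_0$ are joined to states $5,0$ of $L_{-1}$. States $3,7$ of $L_{-1}$ are joined to states $7,3$ of $L_{-2}$. For $i\ge2$, states $0,5$ of $L_{-i}$ are joined to states $7,3$ of $L_{-i-1}$. Read in both directions, by involution, this covers all four states of every loop.
- Vertex $J$ in states $1,2,4,6,8$: Lemma 6 for $L_i$ with $i\ge1$ and, with $\nu$, for $L_{-i}$ with $i\ge2$; the lists of exits in Sections 7 and 8 for $L_0$ (state $6$ goes to $t_1$) and $L_{-1}$ (state $6$ goes to $U_1$).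
- The six special seeds: the transitions $t_*\leftrightarrow t_0\leftrightarrow t_1\leftrightarrow L_0$ and $L_{-1}\leftrightarrow U_1\leftrightarrow U_2\leftrightarrow U_3$, the two mutations of $t_*$ in Section 4, and the list just given. Each of the six seeds has three vertices, and each is accounted for once.

**Step 2: induction on the word.** We claim that for every $\mathbf w\in\mathcal T$ the seed $(B^{\mathbf w},C^{\mathbf w}_B)$ is, up to relabelling vertices, in $\mathcal K$, or in $\mathcal G\cup\nu\mathcal G$ and marked at the last letter of $\mathbf w$. The empty word gives $t_*\in\mathcal K$. When a letter is appended to a word whose seed is in $\mathcal K$, use Step 1. When it is appended to a word whose seed is in $\mathcal G\cup\nu\mathcal G$, the new letter differs from the last one, hence from the marked vertex, and Lemma 1 applies. So all $c$-vectors of $\mathbf C(B)$ are coherent, and by the determinant fact they are nonzero: $\mathbf C(B)$ is sign-coherent.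

**Step 3: the transpose.** The aim is to use the far end of the core. The walk from $t_*$ through $t_0$, $t_1$, state $6$ of $L_0$, state $7$ of $L_0$, state $0$ of $L_{-1}$, then around $L_{-1}$ to its state $6$, and $U_1,U_2,U_3$ shows that $U_3=(B,-I)$ occurs in the pattern up to relabelling. Hence every seed obtained by mutations from $(B,-I)$ occurs in it up to relabelling, and has coherent nonzero columns. Applying $\nu$, the same is true for every seed obtained from $(-B,I)=(B^\top,I)$. So $\mathbf C(B^\top)$ is sign-coherent.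

Since $B'=\mu_3\mu_1\mu_2(B)$ is mutation-equivalent to $B$, and neither $\mathbf C(B')$ nor $\mathbf C((B')^\top)$ is sign-coherent by Section 3, part (a) fails for $B$. This proves Theorem 2, and the conjecture is false. $\blacksquare$

## 10. All ranks $n\ge3$ and all skew-symmetrizers

**Proof of Theorem 3.** *Adding isolated vertices.* Let $B_N$ be the matrix $B$ of Theorem 2 and $\hat B=B_N\oplus0_{n-3}$. A mutation at $k>3$ only flips the sign of the column $\mathbf c_k=\pm\mathbf e_k$ and leaves the exchange matrix unchanged. A mutation at $k\le3$ acts on the first block only. So $C^{\mathbf w}_{\hat B}$ is the direct sum of a matrix of $\mathbf C(B_N)$ and a diagonal matrix with entries $\pm1$; the word for the first block is $\mathbf w$ with letters $>3$ deleted and equal neighbors cancelled, which is allowed since mutations are involutions. The same description holds for $-\hat B$ and for $\pm\mu_3\mu_1\mu_2(\hat B)=\pm(B'\oplus0_{n-3})$. Hence $\mathbf C(\hat B)$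 and $\mathbf C(\hat B^\top)$ are sign-coherent, while $\mathbf C(\mu_3\mu_1\mu_2\hat B)$ and the pattern of its transpose are not.

*Installing $D$.* The matrix $B_{N,D}=D^{-1/2}\hat BD^{1/2}$ has skew-symmetrizer $D$, since $DB_{N,D}=D^{1/2}\hat BD^{1/2}$ is skew-symmetric, and $D^{1/2}B_{N,D}D^{-1/2}=\hat B$. By Step 1 of Section 2, $\mathbf C(B_{N,D})$ and $\mathbf C(B_{N,D}^\top)$ are sign-coherent, and (a) fails for $B_{N,D}$ because it fails for $\hat B$.

*Counting.* The $(1,2)$ entry of $B_{N,D}$ is $-\sqrt{d_2/d_1}\,(N^2-x)$, so different real $N\ge10$ give different matrices, and there are uncountably many of them. $\blacksquare$
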